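\title{The locating chromatic number of $K_m\square K_n$}

\begin{abstract}
A proper coloring of a connected graph is locating if every vertex is determined by its distances to the color classes, and $\chi_L$ is the least number of colors in such a coloring. Behtoei and Omoomi conjectured that $\chi_L(K_m\square K_n)=n+3$ whenever $\lceil\frac{n+3}{2}\rceil<m\le n$. We disprove this: $\chi_L(K_n\square K_n)\ge n+4$ for all $n\ge64$, and in fact $\chi_L(K_n\square K_n)=n+\Theta(\log n)$. If $m/n\to\alpha\in(0,1)$ and $\frac1{1-\alpha}$ is not an integer, then $\chi_L(K_m\square K_n)=n+\lceil\frac1{1-\alpha}\rceil$ for large $n$, and the jumps occur in windows of bounded width around $m=(1-\frac1t)n$. Thus for large $n$ the value $n+3$ is correct for $m$ between about $n/2$ and $2n/3$ and wrong for $m\ge 2n/3+O(1)$. For $m\ge n/2$ the excess $\chi_L-n$ has order $\min\{\ln n,\frac n{n-m}\}$. The lower bounds come from an entropy inequality and a weighted count, the upper bounds from a block construction and a random splitting of symbols in a Latin rectangle.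
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a connected graph. A \emph{proper $k$-coloring} of $G$ is a map $f$ from $V(G)$ onto $[k]=\{1,\dots,k\}$ that gives different colors to adjacent vertices. Let $V_1,\dots,V_k$ be its color classes. The \emph{code} of a vertex $v$ is the $k$-tuple
\[
\bigl(\operatorname{dist}(v,V_1),\dots,\operatorname{dist}(v,V_k)\bigr),\qquad \operatorname{dist}(v,V_a)=\min\{\operatorname{dist}(v,x):x\in V_a\},
\]
where $\operatorname{dist}$ is the graph distance. The coloring is \emph{locating} if distinct vertices have distinct codes, and the \emph{locating chromatic number} $\chi_L(G)$ is the least number of colors in a locating coloring.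

The color classes act as landmarks, and a vertex has to be recognized from its distances to them. The code of $v$ has a single $0$, at the color of $v$, so the condition only concerns vertices of the same color, and $\chi(G)\le\chi_L(G)\le|V(G)|$. The difference $\chi_L(G)-\chi(G)$ is the price of location. It is $0$ for a complete graph. It is $2$ for the $4$-cycle: with at most three colors two opposite vertices share a color, and every other color class is at distance $1$ from both.

The \emph{Cartesian product} $G\square H$ has vertex set $V(G)\times V(H)$, and $(g,h)$ is adjacent to $(g',h')$ if $g=g'$ and $hh'\in E(H)$, or $h=h'$ and $gg'\in E(G)$. The vertices of $K_m\square K_n$ are the cells of an $m\times n$ array, two cells being adjacent when they lie in the same row or column. A proper coloring is therefore an $m\times n$ Latin rectangle: a filling of the array in which no symbol is repeated in a row or column. Throughout, $2\le m\le n$. The chromatic number is $n$, because a row is a clique of size $n$ and $(i,j)\mapsto i+j \bmod n$ is proper. The question is how many colors beyond $n$ are needed to locate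 all cells. The following conjecture is posed by Behtoei and Omoomi \cite{BO}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\lceil\frac{n+3}{2}\rceil<m\le n$, then $\chi_L(K_m\square K_n)=n+3$.}
\medskip

The conjecture is false.

\begin{theorem}\label{thm:square}
If $n\ge64$, then $\chi_L(K_n\square K_n)\ge n+4$. Since $\lceil\frac{n+3}2\rceil<n$ for such $n$, the conjecture fails for $m=n$, for all $n\ge64$.
\end{theorem}

The failure is not confined to the square. As $m$ grows, the excess $\chi_L-n$ climbs through the values $2,3,4,\dots$, and the step from $t$ to $t+1$ happens near $m=(1-\frac1t)n$.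

\begin{theorem}\label{thm:threshold}
Let $t\ge2$ be an integer and $C_t=20t\,2^{8t^2}+1$.
\begin{enumerate}
\item[(a)] If $(1-\frac1t)n+C_t\le m\le n$, then $\chi_L(K_m\square K_n)\ge n+t+1$.
\item[(b)] If $n\ge t^3$ and $2\le m\le(1-\frac1t)(n-t^2+3t-1)$, then $\chi_L(K_m\square K_n)\le n+t$.
\item[(c)] If $n\ge12$ and $m(m-1)>n+1$, then $\chi_L(K_m\square K_n)\ge n+2$.
\end{enumerate}
\end{theorem}

So for each fixed $t$ the value is determined outside windows of bounded width around $(1-\frac1t)n$.

\begin{corollary}\label{cor:values}
\begin{enumerate}
\item[(i)] If $t\ge3$, $n\ge t^3$ and $(1-\frac1{t-1})n+C_{t-1}\le m\le(1-\frac1t)(n-t^2+3t-1)$, then $\chi_L(K_m\square K_n)=n+t$.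
\item[(ii)] We have $\chi_L(K_m\square K_n)=n+3$ if $n\ge27$ and $\frac n2+C_2\le m\le\frac23(n-1)$, while $\chi_L(K_m\square K_n)\ge n+4$ whenever $\frac23n+C_3\le m\le n$.
\item[(iii)] If $m/n\to\alpha\in(0,1)$ as $n\to\infty$ and $\frac1{1-\alpha}\notin\mathbb Z$, then $\chi_L(K_m\square K_n)=n+\lceil\frac1{1-\alpha}\rceil$ for all large $n$.
\end{enumerate}
\end{corollary}

Part (iii) suggests an excess of about $\frac n{n-m}$, which blows up as $m$ approaches $n$. The growth is cut off at the logarithm.

\begin{theorem}\label{thm:order}
There are absolute constants $c,C>0$ such that for all $2\le m\le n$ with $m\ge n/2$, and with the convention $n/0=\infty$,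
\[
c\,\min\Bigl\{\ln n,\frac n{n-m}\Bigr\}\ \le\ \chi_L(K_m\square K_n)-n\ \le\ C\,\min\Bigl\{\ln n,\frac n{n-m}\Bigr\}.
\]
Moreover, $\chi_L(K_m\square K_n)\le n+\lceil3\log_2n\rceil+2$ for all $2\le m\le n$ with $n\ge16$.
\end{theorem}

In particular $\chi_L(K_n\square K_n)=n+\Theta(\log n)$. In the range $m<n/2$ left out of Theorem~\ref{thm:order}, the excess is $1$ or $2$ once $n\ge8$: it is at most $2$ by Theorem~\ref{thm:threshold}(b) with $t=2$, which covers all $m\le\frac{n+1}2$, and it is never $0$ (Section~\ref{sec:traces}).

Section~\ref{sec:traces} turns the problem into one about the colors missing from rows and columns and explains where $\frac n{n-m}$ and $\ln n$ come from. Sections~\ref{sec:one}--\ref{sec:weights} contain the lower bounds, Sections~\ref{sec:blocks} and~\ref{sec:random} the two constructions, and Section~\ref{sec:assembly} combines them.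

\section{Missing colors and traces}\label{sec:traces}

Cells are pairs $(i,j)$ with $i\in[m]$, $j\in[n]$, and we write
\[
d=n-m,\qquad \delta=d/n .
\]
Consider a proper coloring with colors from a finite set, the \emph{palette}. A row contains $n$ different colors, so the palette has $n+t$ colors for some $t\ge0$. Let $R_i$ be the set of palette colors missing from row $i$ and $S_j$ the set of those missing from column $j$; thus $|R_i|=t$ and $|S_j|=d+t$. The \emph{trace} of the cell $(i,j)$ is
\[
T(i,j)=R_i\cap S_j .
\]
In lower bounds the palette is the set of colors used. In constructions it is convenient to allow unused palette colors.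

\begin{lemma}\label{lem:criterion}
A proper coloring of $K_m\square K_n$, viewed as a map onto the set of colors that it uses, is locating if and only if any two distinct cells of the same color have different traces. In a locating coloring with $n+t$ colors, every set is the trace of at most $n+t$ cells.
\end{lemma}

\begin{proof}
Let $a$ be a used color and $v=(i,j)$ a cell. The distance from $v$ to the class of $a$ is $0$ if $a$ is the color of $v$, and it is $1$ if $a$ is another color occurring in row $i$ or column $j$. Otherwise $a\in T(i,j)$, and the distance is $2$, since two cells in different rows and columns have a common neighbor. So two cells of the same color have the same code exactly when their traces contain the same used colors. An unused color lies in every trace, so this happens exactly when the traces are equal. For the second statement, cells with a common trace have pairwise different colors.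
\end{proof}

For a color $a$ let $\rho_a$ be the number of rows and $\sigma_a$ the number of columns missing $a$. The color occurs once in each of $m-\rho_a$ rows and once in each of $n-\sigma_a$ columns, so $m-\rho_a=n-\sigma_a$. Counting the pairs $(i,a)$ with $a\in R_i$, and noting that $a\in T(i,j)$ means that row $i$ and column $j$ both miss $a$, we obtain
\begin{equation}\label{eq:counts}
\sigma_a=d+\rho_a,\qquad \sum_a\rho_a=tm,\qquad \bigl|\{(i,j):a\in T(i,j)\}\bigr|=\rho_a\sigma_a=\rho_a(d+\rho_a).
\end{equation}
If $t=0$, all traces are empty while every color occurs $m\ge2$ times. Hence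
\begin{equation}\label{eq:tpositive}
\chi_L(K_m\square K_n)\ge n+1 .
\end{equation}

\begin{example}\label{ex:two}
Let $m=2$, $n\ge3$, and fill the two rows with $1,2,\dots,n$ and $2,3,\dots,n+1$. Then $R_1=\{n+1\}$ and $R_2=\{1\}$. A trace in row $1$ is $\{n+1\}$, except that $T(1,n)=\emptyset$; a trace in row $2$ is $\{1\}$, except that $T(2,1)=\emptyset$. A repeated color $a\in\{2,\dots,n\}$ sits in $(1,a)$ and $(2,a-1)$, and the two traces agree only if both are empty, which requires $a=n$ and $a=2$. So $\chi_L(K_2\square K_n)=n+1$.
\end{example}

What should one expect for larger $m$? A color class has at most $m$ cells, and they need different traces. A trace is a set of at most $t$ colors, and already for $t=1$ there are $n+2>m$ such sets. There is no shortage of names, and a small constant excess, as in the conjecture, is a natural guess. What this count ignores is that the trace must also lie in $S_j$, which has only $d+t$ of the $n+t$ colors, whereas by Lemma~\ref{lem:criterion} all but $n+t$ of the $mn$ cells need a nonempty trace. The identities \eqref{eq:counts} suggest two ways to meet this demand.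

\emph{Spreading.} Suppose that every color is missed by few rows. Then $\sigma_a\approx d$, and row $i$ has at most $\sum_{a\in R_i}\sigma_a\approx td$ cells with nonempty trace. Nearly all $n$ cells of a typical row need one, so $t\gtrsim n/d$.

\emph{Concentrating.} To make $\sigma_a$ much larger than $d$ one has to make $\rho_a$ large. As $\sum_a\rho_a=tm$, only about $t$ colors can be missed by a constant fraction of the rows. They form about $2^{O(t)}$ traces, each available to at most $n+t$ cells, so this strategy needs $t\gtrsim\log m$.

The theorems say that each strategy works at the predicted cost and that, up to a constant factor, no mixture does better.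

\section{One extra color}\label{sec:one}

For $t=1$ the competition between spreading and concentrating can be settled by a direct count, which is the model for the later lower bounds.

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(c)]
Let $n\ge12$ and suppose that there is a locating coloring with $n+1$ colors. We show that $m(m-1)\le n+1$; together with \eqref{eq:tpositive} this proves the claim.

Every $R_i$ has one element, so a trace that contains a color $b$ equals $\{b\}$. The $\rho_b(d+\rho_b)$ cells with this trace have pairwise different colors, none equal to $b$. Hence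
\begin{equation}\label{eq:nopopular}
\rho_b(d+\rho_b)\le n\qquad\text{for every color }b .
\end{equation}
At most $n+1$ cells have empty trace, so \eqref{eq:counts} gives
\[
mn\le n+1+\sum_b\rho_b(d+\rho_b)=n+1+md+\sum_b\rho_b^2\le n+1+md+m\max_b\rho_b .
\]
Since $mn-md=m^2$, this reads
\begin{equation}\label{eq:msquare}
m^2\le n+1+m\max_b\rho_b .
\end{equation}

If $m\le n/2$, then $d\ge n/2$, and $\rho_b\ge2$ would give $\rho_b(d+\rho_b)\ge2(\frac n2+2)>n$, against \eqref{eq:nopopular}. So $\rho_b\le1$ for all $b$, and \eqref{eq:msquare} gives $m(m-1)\le n+1$.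

If $m>n/2$, then $\rho_b\le\sqrt n$ by \eqref{eq:nopopular}, and \eqref{eq:msquare} gives
\[
\frac n2<m\le\sqrt n+\frac{n+1}m<\sqrt n+2+\frac2n .
\]
The function $\frac n2-\sqrt n-2-\frac2n$ is increasing, and at $n=12$ it exceeds $6-3.47-2-0.17>0$. So this case does not occur; this is the only use of $n\ge12$.
\end{proof}

Example~\ref{ex:two} shows that a lower bound on $m$ cannot be dropped from (c). The step that does not survive for $t\ge2$ is \eqref{eq:nopopular}: a trace containing $b$ may contain other colors, so nothing prevents $b$ from being missed by many rows and many columns. The next two sections deal with such colors in two different ways.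

\section{An entropy bound and the square case}\label{sec:entropy}

One can separate the colors by a cutoff into those missed by many rows and the rest. For $m=n$ the cutoff has to be of order $n/t$ for the rest to be negligible. This leaves about $t^2$ colors above it and gives only $t\gtrsim\sqrt{\log n}$ (see Case~1 in Section~\ref{sec:weights}). Entropy avoids the cutoff: it charges each color for the information that it carries about a random cell.

The \emph{entropy} of a random variable $X$ with finitely many values is $H(X)=\sum_x\Pr[X=x]\ln\frac1{\Pr[X=x]}$, the sum being over values of positive probability. We use three standard facts. If every value has probability at most $\eta$, then $H(X)\ge\ln\frac1\eta$, since every logarithm in the sum is at least $\ln\frac1\eta$. Entropy is subadditive: $H(X_1,\dots,X_k)\le\sum_iH(X_i)$. The indicator of an event of probability $x$ has entropy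
\[
h(x)=x\ln\frac1x+(1-x)\ln\frac1{1-x},\qquad h(0)=h(1)=0 .
\]
In the square case a color missed by a fraction $x$ of the rows lies in the trace of a random cell with probability $x^2$, and the fractions $x$ sum to $t$. So we want a bound on $h(x^2)$ that is linear in $x$. No such bound holds for $h(x)$ itself, since $h(x)/x\ge\ln\frac1x$.

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item[(i)] $h(y)\le y\ln\frac1y+y$ for $0<y\le1$.
\item[(ii)] $h(x^2)\le(1+\frac1e)x$ for $0\le x\le1$.
\item[(iii)] $h(u+v)\le h(u)+h(v)$ for $u,v\ge0$ with $u+v\le1$.
\end{enumerate}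
\end{lemma}

\begin{proof}
(i) For $y<1$ the inequality $\ln z\le z-1$ gives $\ln\frac1{1-y}\le\frac y{1-y}$, so $(1-y)\ln\frac1{1-y}\le y$. For $y=1$ the claim is $0\le1$.

(ii) Let $x>0$. By (i), $h(x^2)\le x^2+2x^2\ln\frac1x$. The maximum of $x\ln\frac1x$ is $\frac1e$, so $h(x^2)\le x(x+\frac2e)$, which is at most $(1+\frac1e)x$ for $x\le1-\frac1e$. From $\ln\frac1x\le\frac1x-1$ we get $h(x^2)\le x(2-x)$, which is at most $(1+\frac1e)x$ for $x\ge1-\frac1e$.

(iii) The function $h$ is concave on $[0,1]$, as $h''(x)=-\frac1{x(1-x)}$, and $h(0)=0$. So for $u+v>0$ we have $h(u)\ge\frac u{u+v}h(u+v)$ and $h(v)\ge\frac v{u+v}h(u+v)$; add.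
\end{proof}

\begin{proposition}\label{prop:entropy}
If $K_m\square K_n$ has a locating coloring with $n+t$ colors, then
\[
\ln\frac{mn}{n+t}\le t\Bigl(1+\frac2e+\delta+\delta\ln m\Bigr),
\qquad\text{and if }m=n,\qquad
\ln\frac{n^2}{n+t}\le t\Bigl(1+\frac1e\Bigr).
\]
\end{proposition}

\begin{proof}
Let $T$ be the trace of a uniformly random cell. By Lemma~\ref{lem:criterion} each value of $T$ has probability at most $\frac{n+t}{mn}$, so $H(T)\ge\ln\frac{mn}{n+t}$. Put $p_a=\rho_a/m$ and $q_a=\sigma_a/n$. By \eqref{eq:counts},
\[
q_a=\frac{d+\rho_a}n=\delta+(1-\delta)p_a,\qquad\sum_ap_a=t,\qquad\Pr[a\in T]=p_aq_a .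
\]
The set $T$ is the same thing as the tuple of indicators of the events $a\in T$, so subadditivity gives $H(T)\le\sum_ah(p_aq_a)$.

If $m=n$, then $q_a=p_a$, and Lemma~\ref{lem:h}(ii) gives $H(T)\le(1+\frac1e)t$. This proves both inequalities for $\delta=0$.

Let $\delta>0$. Then $p_aq_a=\delta p_a+(1-\delta)p_a^2$, and Lemma~\ref{lem:h}(iii) gives $h(p_aq_a)\le h(\delta p_a)+h((1-\delta)p_a^2)$. By (ii) with $x=\sqrt{1-\delta}\,p_a$, the second term is at most $(1+\frac1e)p_a$. The first term is linear inside $h$, so a logarithm is unavoidable, but it is controlled because $\rho_a$ is an integer: if $p_a>0$, then $p_a\ge\frac1m$, and by (i)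
\[
h(\delta p_a)\le\delta p_a\Bigl(\ln m+\ln\frac1\delta+1\Bigr)\le p_a\Bigl(\delta\ln m+\frac1e+\delta\Bigr),
\]
using $\delta\ln\frac1\delta\le\frac1e$. If $p_a=0$, both sides vanish. Summing over $a$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:square}]
Let $n\ge64$ and suppose that $K_n\square K_n$ has a locating coloring with $n+t$ colors, $t\le3$. By Proposition~\ref{prop:entropy},
\[
\ln\frac{n^2}{n+3}\le\ln\frac{n^2}{n+t}\le3+\frac3e<4.1037 .
\]
Since $e^4<54.6$ and $e^{0.1037}<1.1093$, this gives $\frac{n^2}{n+3}<60.6$. But $\frac{n^2}{n+3}$ is increasing in $n$ and equals $4096/67>61.1$ at $n=64$, a contradiction.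
\end{proof}

\section{The threshold from below}\label{sec:weights}

Proposition~\ref{prop:entropy} already sees the threshold. For $m\ge n/2$ and $t\le n$ its left side is at least $\ln m-\ln2$ and $1+\frac2e+\delta\le2.24$, so it gives $td\ge n-(1+2.24t)\frac n{\ln m}$. This places the jump within $O(n/\log n)$ of $(1-\frac1t)n$. To reach a bounded error we return to the count of Section~\ref{sec:one}.

We want $n\le td+O_t(1)$. Counting cells with nonempty trace color by color gives roughly $mn\le\sum_a\rho_a(d+\rho_a)$, which is what we want if all $\rho_a$ are bounded. Colors with very large $\rho_a$ are few and can be set aside in a set $L$. The difficulty is a color $a$ of intermediate size, for which $d+\rho_a$ exceeds $d$ by an unbounded amount. But then $a$ lies in many more than $O_t(n)$ traces, and only $O_t(n)$ cells can have $a$ as their only trace color outside $L$. The other cells are counted at least twice in the sum, so they should count at most $\frac12$ for $a$. If $\rho_a\le d/2$, then $\frac12(d+\rho_a)\le\frac34d$, which leaves room below $d$. This is the reason for the cutoff $d/2$ and the weights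 in Case~2.

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
Let $B=2^{8t^2}$, so that $C_t=20tB+1$. Let $(1-\frac1t)n+C_t\le m\le n$ and suppose that there is a locating coloring with $n+t'$ colors, $t'\le t$. The hypothesis gives $n\ge tC_t>8B$ and, as $t\ge2$, also $m\ge n/2$. Since $t'\le t\le n$,
\begin{equation}\label{eq:basic}
\sum_a\rho_a=t'm\le tm,\qquad n+t'\le2n\le4m .
\end{equation}
If $L$ is a set of at most $8t^2$ colors and $Y$ is a set of colors disjoint from $L$, then at most $B$ sets $T$ satisfy $T\setminus L=Y$, so by Lemma~\ref{lem:criterion}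
\begin{equation}\label{eq:few}
\text{at most }B(n+t')\text{ cells have a trace }T\text{ with }T\setminus L=Y.
\end{equation}

\emph{Case 1: $d<\frac n{4t}$.} Here $d$ is far below $n/t$ and no weights are needed. Let $L=\{a:\rho_a>\frac n{4t}\}$. By \eqref{eq:basic}, $|L|\le tm\cdot\frac{4t}n\le4t^2$. By \eqref{eq:few} with $Y=\emptyset$, at most $B(n+t')\le4Bm$ cells have $T\subseteq L$. Every other cell has a trace color outside $L$, so the number of these cells is at most
\[
\sum_{a\notin L}\rho_a(d+\rho_a)\le\frac n{2t}\sum_a\rho_a\le\frac{mn}2 .
\]
Thus $mn\le4Bm+\frac{mn}2$, that is, $n\le8B$, a contradiction.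

\emph{Case 2: $d\ge\frac n{4t}$.} Let $L=\{a:\rho_a>d/2\}$. By \eqref{eq:basic} and the case assumption, $|L|\le\frac{2tm}d\le8t^2$. At most $B(n+t')$ cells have $T\subseteq L$. Let each of the other cells distribute weight $1$ equally among the colors in $T\setminus L$, and let $w_a$ be the total weight received by $a\notin L$. Then
\begin{equation}\label{eq:total}
mn\le B(n+t')+\sum_{a\notin L}w_a .
\end{equation}
Fix $a\notin L$. Only the $\rho_a\sigma_a$ cells with $a\in T$ give weight to $a$, so $w_a\le\rho_a\sigma_a$. If $x$ of them have $T\setminus L=\{a\}$, then $x\le B(n+t')$ by \eqref{eq:few}, and each of the others gives at most $\frac12$. Hence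
\[
w_a\le x+\tfrac12(\rho_a\sigma_a-x)\le\tfrac12\rho_a\sigma_a+\tfrac12B(n+t').
\]
Put $\theta=2B(n+t')/d$. By \eqref{eq:basic} and the case assumption, $\theta\le4Bn/d\le16tB$, a bound depending on $t$ only. If $\rho_a\le\theta$, then $w_a\le\rho_a(d+\rho_a)\le\rho_a(d+\theta)$. If $\theta<\rho_a\le d/2$, then $\frac12\rho_a\sigma_a=\frac12\rho_a(d+\rho_a)\le\frac34\rho_ad$ and $\frac12B(n+t')=\frac14\theta d\le\frac14\rho_ad$, so $w_a\le\rho_ad$. In both cases $w_a\le\rho_a(d+\theta)$, and \eqref{eq:total} and \eqref{eq:basic} give
\[
mn\le4Bm+(d+16tB)\,tm .
\]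
Dividing by $m$, we get $n\le td+16t^2B+4B\le t(n-m)+20t^2B$. This says $m\le(1-\frac1t)n+20tB<(1-\frac1t)n+C_t$, a contradiction.
\end{proof}

\section{A block construction}\label{sec:blocks}

Near the threshold $td\approx n$, the count of Section~\ref{sec:weights} is tight only if almost every cell has exactly one trace color. So the $t$ colors missing from a row should split the columns into $t$ nearly equal parts. The simplest way to arrange this for all rows at once is to divide the columns into groups $J_0,\dots,J_{t-1}$ and most of the palette into blocks $X_0,\dots,X_{t-1}$, each of size about $n/t$, so that the columns of $J_q$ avoid the block $X_q$ and every row misses one color from each block. A cell in $J_q$ then has in its trace the color of $X_q$ that its row misses.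

\begin{example}\label{ex:blocks}
For $t=2$, $m=3$, $n=4$ take the blocks $\{a_0,a_1,a_2\}$ and $\{b_0,b_1,b_2\}$:
\[
\begin{array}{cc|cc|c}
\multicolumn{2}{c|}{J_0}&\multicolumn{2}{c|}{J_1}&R_i\\ \hline
b_2&b_0&a_1&a_2&a_0,\,b_1\\
b_0&b_1&a_2&a_0&a_1,\,b_2\\
b_1&b_2&a_0&a_1&a_2,\,b_0
\end{array}
\]
The traces in $J_0$ are $\{a_0\},\{a_1\},\{a_2\}$ in the three rows, and those in $J_1$ are $\{b_1\},\{b_2\},\{b_0\}$. Each color stays in one column group, where the trace determines the row, so the coloring is locating.

For $t=3$ a column may use two blocks, so we stack two groups of rows that place the blocks differently. With $m=n=6$ and a third block $\{c_0,c_1,c_2\}$: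
\[
\begin{array}{c|cc|cc|cc|c}
\text{row}&\multicolumn{2}{c|}{J_0}&\multicolumn{2}{c|}{J_1}&\multicolumn{2}{c|}{J_2}&R_i\\ \hline
(1,0)&b_2&b_0&c_0&c_1&a_1&a_2&a_0,\,b_1,\,c_2\\
(1,1)&b_0&b_1&c_1&c_2&a_2&a_0&a_1,\,b_2,\,c_0\\
(1,2)&b_1&b_2&c_2&c_0&a_0&a_1&a_2,\,b_0,\,c_1\\ \hline
(2,0)&c_2&c_0&a_1&a_2&b_0&b_1&a_0,\,b_2,\,c_1\\
(2,1)&c_0&c_1&a_2&a_0&b_1&b_2&a_1,\,b_0,\,c_2\\
(2,2)&c_1&c_2&a_0&a_1&b_2&b_0&a_2,\,b_1,\,c_0
\end{array}
\]
The columns of $J_0,J_1,J_2$ miss exactly the $a$'s, $b$'s, $c$'s, so every trace is a single color. The four cells colored $a_0$ have traces $\{c_0\},\{c_1\}$ in $J_2$ and $\{b_0\},\{b_1\}$ in $J_1$. The same pattern holds for every color: two of its cells in one column group lie in one row group, whose rows miss different colors of each block, and two cells in different column groups have traces in different blocks. So $\chi_L(K_6\square K_6)\le9$.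
\end{example}

Two difficulties arise in general. First, $t$ need not divide $n$, so the column groups are unequal and some colors are left over. Second, a column of $J_q$ may miss more than $X_q$, for instance when rows are deleted from the second array. Traces then grow, and two cells in different groups $J_q$, $J_{q'}$ can have equal traces if their rows miss the same color of $X_q$ and the same color of $X_{q'}$. We exclude this by choosing the missing colors so that two rows agree in at most one block. The second array has this property; rows $(1,0)$ and $(2,0)$, for example, share only $a_0$.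

Write $n=ts+r$ with $0\le r<t$, and define the block size
\begin{equation}\label{eq:N}
N=\begin{cases}s+1,&r=0,\\ s+r+2-t,&r\ge1.\end{cases}
\end{equation}
In both cases $N\le s+1$. Step~1 below shows where this value comes from.

\begin{proposition}\label{prop:blocks}
If $t\ge2$, $N>(t-1)(t-2)$ and $2\le m\le(t-1)N$, then $\chi_L(K_m\square K_n)\le n+t$.
\end{proposition}

We use the K\"onig--Birkhoff theorem: a square matrix of nonnegative integers whose row and column sums all equal $D$ is a sum of $D$ permutation matrices. (If $D\ge1$, any $k$ rows carry total $kD$ and a column carries only $D$, so their positive entries meet at least $k$ columns. Hall's theorem gives a permutation matrix supported on positive entries; subtract it and induct.)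

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]
We identify $\mathbb Z_t$ with $\{0,\dots,t-1\}$; indices $p+q$ and $\ell-p$ are taken modulo $t$. Split the columns into groups $J_q$, $q\in\mathbb Z_t$, of sizes $s_q$, where $r$ of the $s_q$ equal $s+1$ and the others equal $s$; thus $\sum_qs_q=n$. The available rows are the pairs $(p,y)$ with $p\in\{1,\dots,t-1\}$ and $y\in\mathbb Z_N$, and $p$ is the \emph{row group}. We color all $(t-1)N$ rows and keep any $m$ of them.

\medskip
\emph{Step 1: assigning colors to groups.} For each color $a$ and row group $p$ we choose the column group $\pi_a(p)$ in which the rows of group $p$ may use $a$. To keep columns proper, different row groups get different column groups. One column group is left, which never sees $a$; we call it $\pi_a(0)$. So each color carries a permutation $\pi_a$ of $\mathbb Z_t$, and we put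
\[
U_{p,q}=\{a:\pi_a(p)=q\}.
\]
A row of group $p\ne0$ will use all but one color of $U_{p,q}$ on $J_q$, so we need $|U_{p,q}|=s_q+1$ for $p\ne0$, which forces $|U_{0,q}|=n+t-(t-1)(s_q+1)$.

Take blocks $X_\ell=\{\ell\}\times\mathbb Z_N$ for $\ell\in\mathbb Z_t$, and let $\pi_a(p)=\ell-p$ for $a\in X_\ell$. These contribute exactly the block $X_{p+q}$ to $U_{p,q}$. What remains to be supplied is recorded by the $t\times t$ matrix
\[
M_{p,q}=s_q+1-N\quad(p\ne0),\qquad M_{0,q}=n+t-(t-1)(s_q+1)-N .
\]
Its entries are nonnegative. For $p\ne0$ this follows from $N\le s+1$. For $p=0$ we substitute $n=ts+r$: if $s_q=s$, the entry is $s+r+1-N\ge0$; if $s_q=s+1$, which happens only for $r\ge1$, the entry is $s+r+2-t-N=0$. (So \eqref{eq:N} is the largest $N$ for which $M\ge0$.) Let $D=n+t-tN$. A row $p\ne0$ of $M$ has sum $n+t-tN$, row $0$ has sum $t(n+t)-(t-1)(n+t)-tN$, and column $q$ has sum $(t-1)(s_q+1-N)+M_{0,q}$; all three equal $D$. Write $M$ as a sum of $D$ permutation matrices, and add $D$ extra colors, one for each summand, carrying the corresponding permutation. The palette has $tN+D=n+t$ colors, and: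
\begin{enumerate}
\item[(U1)] for fixed $p$ the sets $U_{p,q}$, $q\in\mathbb Z_t$, partition the palette, and for fixed $q$ so do the sets $U_{p,q}$, $p\in\mathbb Z_t$, because each $\pi_a$ is a bijection;
\item[(U2)] $|U_{p,q}|=N+M_{p,q}=s_q+1$ for $p\ne0$;
\item[(U3)] $X_{p+q}\subseteq U_{p,q}$, and in particular $X_q\subseteq U_{0,q}$.
\end{enumerate}

\medskip
\emph{Step 2: the missing colors.} For a row $i=(p,y)$ and $\ell\in\{0,\dots,t-1\}$ let
\[
x_{i,\ell}=(\ell,\;y+p\ell\bmod N)\in X_\ell ,
\]
where $p$ and $\ell$ are read as integers. The sequence $y+p\ell$ is a line with slope $p$, and two lines should meet at most once.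

\emph{Claim. Two distinct rows $i=(p,y)$ and $i'=(p',y')$ satisfy $x_{i,\ell}=x_{i',\ell}$ for at most one $\ell$, and for no $\ell$ if $p=p'$.}

If $p=p'$, then $y\ne y'$, so $y+p\ell\ne y'+p\ell$ in $\mathbb Z_N$. If $p\ne p'$ and the rows agree at $\ell\ne\ell'$, subtracting the two congruences gives $(p-p')(\ell-\ell')\equiv0\pmod N$. But $0<|(p-p')(\ell-\ell')|\le(t-2)(t-1)<N$, a contradiction. This is the only use of the hypothesis $N>(t-1)(t-2)$; it replaces the primality of $N$ that one would otherwise want.

\medskip
\emph{Step 3: filling the cells.} Fix $p\ne0$ and $q$. Take a Latin square of order $s_q+1$ on the symbol set $U_{p,q}$, for instance a relabeled addition table of a cyclic group, and keep $N\le s_q+1$ of its rows, indexed by $y\in\mathbb Z_N$. The entries of the last column are distinct, and the colors $x_{(p,y),p+q}$, $y\in\mathbb Z_N$, are distinct elements of $X_{p+q}\subseteq U_{p,q}$. So after permuting the symbols we may assume that the last column has $x_{(p,y),p+q}$ in row $y$. Delete the last column and use the remaining $N\times s_q$ array to color the rows of group $p$ on the columns $J_q$.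 Row $(p,y)$ uses on $J_q$ exactly the colors $U_{p,q}\setminus\{x_{(p,y),p+q}\}$.

The coloring is proper. Inside one array no color repeats in a row or column; the arrays met by a row have the same $p$ and different $q$, those met by a column have the same $q$ and different $p$, and in both cases the symbol sets are disjoint by (U1). As $q$ runs through $\mathbb Z_t$ so does $p+q$, and therefore $R_i=\{x_{i,\ell}:\ell\in\mathbb Z_t\}$. A column $j\in J_q$ uses only colors of $\bigcup_{p\ne0}U_{p,q}$, so $S_j\supseteq U_{0,q}\supseteq X_q$ by (U1) and (U3). All of this remains true after rows are deleted. Hence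
\begin{equation}\label{eq:tracecontrol}
T(i,j)\cap X_q=\{x_{i,q}\}\ \text{ for }j\in J_q,\qquad T(i,j)\cap X_\ell\subseteq\{x_{i,\ell}\}\ \text{ for all }\ell .
\end{equation}

\medskip
\emph{Step 4: the traces differ.} Let $(i,j)\ne(i',j')$ have the same color $a$, with $i=(p,y)$, $j\in J_q$, $i'=(p',y')$, $j'\in J_{q'}$. The coloring is proper, so $i\ne i'$. Suppose that $T(i,j)=T(i',j')$. Intersecting with $X_q$ and using \eqref{eq:tracecontrol} gives $\{x_{i,q}\}\subseteq\{x_{i',q}\}$, so $x_{i,q}=x_{i',q}$. Intersecting with $X_{q'}$ gives $\{x_{i',q'}\}\subseteq\{x_{i,q'}\}$, so $x_{i,q'}=x_{i',q'}$. If $q\ne q'$, the rows agree in two blocks. If $q=q'$, then $a\in U_{p,q}\cap U_{p',q}$ forces $p=p'$ by (U1), and two rows of one group agree in a block. Both contradict the Claim. By Lemma~\ref{lem:criterion} the coloring is locating, and it uses at most $n+t$ colors.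
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
We first show that $tN\ge n-t^2+3t-1$. If $r\ge1$, then $s=(n-r)/t$ gives $tN=n+(t-1)r+2t-t^2\ge n-t^2+3t-1$. If $r=0$, then $tN=n+t$, and $t\ge-t^2+3t-1$ because $(t-1)^2\ge0$. Hence $m\le(1-\frac1t)(n-t^2+3t-1)\le(t-1)N$. Next, $n\ge t^3>t^3-2t^2-t+1=t(t-1)(t-2)+t^2-3t+1$, so $tN>t(t-1)(t-2)$; this is the only use of $n\ge t^3$. Proposition~\ref{prop:blocks} applies.
\end{proof}

\section{Splitting symbols at random}\label{sec:random}

The block construction needs about $n/d$ extra colors, which is too many when $m$ is close to $n$. We now concentrate instead. Start from a Latin rectangle on $n$ symbols, in which all traces are empty, and split a symbol $z$ into two colors $(z,0)$ and $(z,1)$, each row choosing one of them. This costs one color. Each row now misses the color it did not choose, and every cell gets one of the values $\emptyset$, $\{(z,0)\}$, $\{(z,1)\}$ as part of its trace. If the rows choose at random, one split separates a given pair of cells with probability at least $\frac12$, with one exception per pair, and there are fewer than $n^3$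 pairs to separate. So about $3\log_2n$ splits suffice.

\begin{proposition}\label{prop:random}
If $n\ge16$ and $2\le m\le n$, then $\chi_L(K_m\square K_n)\le n+\lceil3\log_2n\rceil+2$.
\end{proposition}

\begin{proof}
Let $t=\lceil3\log_2n\rceil+2$. Then $t\le n$, because $n-3\log_2n-3$ equals $1$ at $n=16$ and increases from there. Let $\lambda$ be an $m\times n$ Latin rectangle on the symbols $[n]$, for instance the first $m$ rows of a Latin square; each symbol occurs in every row. Fix $Z\subseteq[n]$ with $|Z|=t$, and let $\beta_z(i)\in\{0,1\}$, for $z\in Z$ and $i\in[m]$, be independent uniform bits. Color a cell with symbol $v\notin Z$ by $v$, and a cell in row $i$ with symbol $z\in Z$ by $(z,\beta_z(i))$. Cells of the same color have the same symbol, so the coloring is proper, and the palette has $(n-t)+2t=n+t$ colors. By Lemma~\ref{lem:criterion} it suffices to show that with positive probability any two distinct cells with the same symbol have different traces.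

Fix distinct cells $(i,j)$, $(i',j')$ with the same symbol $v$; then $i\ne i'$ and $j\ne j'$. Let $z\in Z\setminus\{v\}$. If $z$ occurs in column $j$, let $\operatorname{row}_z(j)$ be the row in which it does; otherwise leave $\operatorname{row}_z(j)$ undefined. Since $z\ne v$, we have $\operatorname{row}_z(j)\ne i$ and $\operatorname{row}_z(j')\ne i'$. Put $T_z=T\cap\{(z,0),(z,1)\}$. Of these two colors row $i$ misses only $(z,1-\beta_z(i))$, and column $j$ misses it unless $z$ occurs in column $j$ with the bit $1-\beta_z(i)$. Thus
\[
T_z(i,j)=\begin{cases}\{(z,1-\beta_z(i))\},&\text{if column }j\text{ lacks }z\text{ or }\beta_z(\operatorname{row}_z(j))=\beta_z(i),\\ \emptyset,&\text{otherwise,}\end{cases}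
\]
and the same formula holds for $(i',j')$.

Call $z$ \emph{exceptional} if $\operatorname{row}_z(j)=i'$ and $\operatorname{row}_z(j')=i$, so that $v$ and $z$ fill a $2\times2$ Latin subsquare. Such a $z$ never separates the two cells: both sets $T_z$ are empty if $\beta_z(i)\ne\beta_z(i')$, and they are the same singleton otherwise. But at most one $z$ is exceptional, as it must equal $\lambda(i',j)$.

Let $z$ be non-exceptional. Exchanging the two cells if necessary, we may assume that $\operatorname{row}_z(j')$ is undefined or different from $i$. Then $T_z(i',j')$, which depends only on $\beta_z(i')$ and $\beta_z(\operatorname{row}_z(j'))$, does not depend on $\beta_z(i)$. Condition on all bits except $\beta_z(i)$. The two values of $\beta_z(i)$ give two different values of $T_z(i,j)$: they are $\{(z,1)\}$ and $\{(z,0)\}$ if column $j$ lacks $z$, and a singleton and $\emptyset$ otherwise, because $\operatorname{row}_z(j)\ne i$. At most one of them equals $T_z(i',j')$, so $\Pr[T_z(i,j)=T_z(i',j')]\le\frac12$.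

For different $z$ these events depend on disjoint sets of bits, so they are independent, and at least $t-2$ symbols $z\in Z\setminus\{v\}$ are non-exceptional. Hence $\Pr[T(i,j)=T(i',j')]\le2^{-(t-2)}\le n^{-3}$. There are $n\binom m2<n^3/2$ pairs of cells with the same symbol, so the probability that some pair has equal traces is less than $\frac12$.
\end{proof}

\section{Exact values and the order of magnitude}\label{sec:assembly}

\begin{proof}[Proof of Corollary~\ref{cor:values}]
(i) Theorem~\ref{thm:threshold}(a) with $t-1\ge2$ in place of $t$ gives $\chi_L\ge n+t$, and part (b) gives $\chi_L\le n+t$.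

(ii) The first statement is (i) for $t=3$, where $n-t^2+3t-1=n-1$. The second is Theorem~\ref{thm:threshold}(a) for $t=3$.

(iii) Let $t=\lceil\frac1{1-\alpha}\rceil$. Then $t\ge2$ and $t-1<\frac1{1-\alpha}<t$, that is, $1-\frac1{t-1}<\alpha<1-\frac1t$; the strict inequalities use that $\frac1{1-\alpha}$ is not an integer. Since $t$ is fixed and $m/n\to\alpha<1-\frac1t$, part (b) applies for large $n$ and gives $\chi_L\le n+t$. If $t\ge3$, part (a) with $t-1$ applies for large $n$, since $\alpha>1-\frac1{t-1}$, and gives $\chi_L\ge n+t$. If $t=2$, that is, $\alpha<\frac12$, then $m(m-1)>n+1$ for large $n$ because $\alpha>0$, and part (c) gives $\chi_L\ge n+2$.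
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
The last statement is Proposition~\ref{prop:random}. Let $m\ge n/2$, so that $\delta\le\frac12$ and $n/d\ge2$, and put $\mu=\min\{\ln n,n/d\}$ and $\chi_L=\chi_L(K_m\square K_n)$.

\emph{Lower bound, with $c=\frac17$.} Let $t=\chi_L-n$, so $t\ge1$ by \eqref{eq:tpositive}. If $n<16$, then $\frac17\mu\le\frac17\ln n<1\le t$. If $t>n$, then $t>\ln n\ge\mu$. So let $n\ge16$ and $t\le n$. Then $\frac{mn}{n+t}\ge\frac m2\ge\frac n4\ge\sqrt n$. Since $1+\frac2e+\delta\le2.24$ and $\ln m\le\ln n$, Proposition~\ref{prop:entropy} gives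
\[
t\ge\frac{\frac12\ln n}{2.24+\delta\ln n}.
\]
If $\delta\ln n\le1$, the denominator is at most $3.24$, and $t\ge\frac17\ln n$. If $\delta\ln n>1$, the denominator is at most $3.24\,\delta\ln n$, and $t\ge\frac1{7\delta}=\frac17\cdot\frac nd$. In both cases $t\ge\frac17\mu$.

\emph{Upper bound.} Fix $n_0\ge16$ such that $\ln n+2\le n^{1/4}$ for all $n\ge n_0$. For $n<n_0$ we have $\chi_L-n\le mn\le n_0^2$ and $\mu\ge\ln2$, so $\chi_L-n\le\frac{n_0^2}{\ln2}\mu$.

Let $n\ge n_0$. If $n/d>\ln n$, which includes $d=0$, then $\mu=\ln n$, and Proposition~\ref{prop:random} gives $\chi_L-n\le3\log_2n+3\le6\ln n$; the last inequality holds because $\frac3{\ln2}<4.33$ and $1.67\ln16>3$.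

If $n/d\le\ln n$, then $\mu=n/d$, and we use blocks with $t=\lceil n/d\rceil+1$. We have $t\ge3$ since $n/d\ge2$, and $t\le\ln n+2\le n^{1/4}$, so $n\ge t^4\ge t^3$. From $n/d\le t-1$ we get $d\ge\frac n{t-1}$, and therefore
\[
m\le n-\frac n{t-1}=\Bigl(1-\frac1t\Bigr)n-\frac n{t(t-1)}\le\Bigl(1-\frac1t\Bigr)n-t^2\le\Bigl(1-\frac1t\Bigr)(n-t^2+3t-1),
\]
where the middle inequality uses $n\ge t^4$ and the last uses $0\le t^2-3t+1\le t^2$ for $t\ge3$. Theorem~\ref{thm:threshold}(b) gives $\chi_L-n\le t\le\frac nd+2\le2\mu$. So $C=\max\{6,\,n_0^2/\ln2\}$ works.
\end{proof}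

\begin{thebibliography}{1}

\bibitem{BO}
Ali Behtoei and Behnaz Omoomi, \emph{On the Locating Chromatic Number of the Cartesian Product of Graphs}, arXiv:1106.3453 (2011).

\end{thebibliography}
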